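\title{Monochromatic paths of upper density $1/(k-1)$ in $k$-edge-colored infinite complete graphs}

\begin{abstract}
We prove that for every $k\ge 3$, every $k$-edge-coloring of the complete graph on the positive integers contains a monochromatic path of upper density at least $1/(k-1)$. This confirms a conjecture from a paper of Day and Lo. The bound holds for the upper density along any sequence of finite sets whose sizes tend to infinity. In this form the constant is optimal for every $k\ge3$; for the ordinary upper density it is optimal when $k-1$ is a prime power. The proof uses ultrafilters, the regularity lemma and linear programming duality to reduce the problem to a finite configuration of sets, which is then excluded by counting arguments centered on a second-moment inequality that is tight for affine planes.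
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{1,2,\dots\}$, let $[n]=\{1,\dots,n\}$, and let $K_{\mathbb N}$ be the complete graph with vertex set $\mathbb N$. A \emph{$k$-edge-coloring} gives each edge one of the colors $1,\dots,k$. Paths may be finite or infinite, and a path is \emph{monochromatic} if all its edges have the same color. To say how large a path is, we use the \emph{upper density}
\[
\overline d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n}\qquad(A\subseteq\mathbb N)
\]
of its vertex set, and write $\overline d(P)=\overline d(V(P))$. Upper density records the share of an initial segment that a set occupies at its best moments. How dense a monochromatic path does every $k$-edge-coloring of $K_{\mathbb N}$ contain?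

By a result of Rado, every $k$-edge-colored $K_{\mathbb N}$ can be partitioned into at most $k$ monochromatic paths. Since $\overline d(A\cup B)\le\overline d(A)+\overline d(B)$, one of these paths has upper density at least $1/k$. In the other direction, DeBiasio and McKenney showed that for $k\ge3$ and every prime power $q\le k-1$ there is a $k$-edge-coloring in which every monochromatic path has upper density at most $1/q$. So when $k-1$ is a prime power, the best constant lies between $1/k$ and $1/(k-1)$. The following conjecture, from the paper of Day and Lo \cite{DL}, says that the upper end is the truth.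

\begin{quote}
Let $k\ge3$. In every $k$-edge-coloring of $K_{\mathbb N}$ there is a monochromatic path $P$ with $\overline d(P)\ge 1/(k-1)$.
\end{quote}

We prove this in a stronger form. Let $\mathcal F=(F_n)_{n\ge1}$ be a sequence of finite subsets of $\mathbb N$, which we call \emph{windows}, with $|F_n|\to\infty$. Put
\[
d_{\mathcal F}(A)=\limsup_{n\to\infty}\frac{|A\cap F_n|}{|F_n|},\qquad d_{\mathcal F}(P)=d_{\mathcal F}(V(P)).
\]
For $F_n=[n]$ this is $\overline d$. Our argument examines one window at a time and never uses that the windows are nested, so it gives the result for every such sequence.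

\begin{theorem}\label{thm:main}
Let $k\ge3$ and let $\mathcal F=(F_n)_{n\ge1}$ be a sequence of finite subsets of $\mathbb N$ with $|F_n|\to\infty$. Every $k$-edge-coloring of $K_{\mathbb N}$ contains a monochromatic path $P$ with $d_{\mathcal F}(P)\ge\frac1{k-1}$. In particular, it contains a monochromatic path $P$ with $\overline d(P)\ge\frac1{k-1}$.
\end{theorem}

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(i)] For every $k\ge2$ there are a $k$-edge-coloring of $K_{\mathbb N}$ and a sequence $\mathcal F$ such that every monochromatic path $P$ has $d_{\mathcal F}(P)\le\frac1{k-1}$. So the constant in Theorem~\ref{thm:main} is optimal for every $k\ge3$.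
\item[(ii)] \textup{(DeBiasio--McKenney)} For $F_n=[n]$ the constant is optimal whenever $k-1$ is a prime power.
\end{enumerate}
\end{proposition}

Section~\ref{sec:colorings} contains the colorings behind Proposition~\ref{prop:sharp}, and Section~\ref{sec:model} derives the constant $1/(k-1)$ in a model case. The proof of Theorem~\ref{thm:main} is by contradiction. Sections~\ref{sec:cores} and~\ref{sec:regions} use ultrafilters to split, for each color, almost all of $\mathbb N$ into finitely many regions that no edge of that color crosses. Section~\ref{sec:windows} determines how much of a region a path can collect inside one window, and Section~\ref{sec:config} records the outcome as a finite configuration of sets. Sections~\ref{sec:three}--\ref{sec:four} show that this configuration cannot exist. The axiom of choice is used, through the existence of nonprincipal ultrafilters.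

Throughout, $q=k-1$. An \emph{$i$-path} or \emph{$i$-walk} is a path or walk all of whose edges have color $i$; a single vertex is an $i$-path for every $i$. The set of \emph{$i$-neighbors} of $v$, that is, of vertices joined to $v$ in color $i$, is $N_i(v)$.

\section{Colorings without dense paths}\label{sec:colorings}

\begin{example}[Affine planes]\label{ex:affine}
Let $q$ be a prime power and $k=q+1$. The lines of the plane $\mathbb F_q^2$ have $q+1$ directions, which we number $1,\dots,k$. The lines of one direction partition the plane into $q$ sets of $q$ points, and two distinct points lie on exactly one line. Let $\varphi:\mathbb N\to\mathbb F_q^2$ map the $q^2$ residue classes modulo $q^2$ to the $q^2$ points. Color $uv$ with the direction of the line through $\varphi(u)$ and $\varphi(v)$ if these points differ, and with $1$ otherwise. Along an $i$-path, $\varphi$ stays on one line of direction $i$. So the path lies in $q$ residue classes modulo $q^2$ and has upper density at most $1/q$. This gives Proposition~\ref{prop:sharp}(ii).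
\end{example}

For arbitrary $k$, a sparse sequence of windows replaces the plane.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(i)]
Partition $\mathbb N$ into consecutive finite intervals $I_1<I_2<\cdots$ with $|I_j|\ge j\,|I_{<j}|$, where $I_{<j}=I_1\cup\dots\cup I_{j-1}$, and let $F_j=I_j$; then $|F_j|\ge j$. Let $c(u)\in[q]$ be given by $c(u)\equiv u\pmod q$. Edges inside an interval get color $k$. An edge $uv$ with $u$ in an earlier interval than $v$ gets color $c(u)$.

A $k$-path lies in one interval, so it is finite and has $d_{\mathcal F}=0$. Let $P$ be an $i$-path with $i\le q$ and more than one vertex, and let $v\in V(P)\cap I_j$ have $c(v)\ne i$. The edges from $v$ to $I_j$ have color $k$ and those to later intervals have color $c(v)$, so the neighbors of $v$ on $P$, of which there is at least one, lie in $I_{<j}$. A vertex of $I_{<j}$ has at most two neighbors on $P$, so there are at most $2|I_{<j}|$ such $v$. At most $|I_j|/q+1$ vertices $v\in I_j$ have $c(v)=i$. Hence $|V(P)\cap I_j|/|I_j|\le 1/q+1/j+2/j$, and $d_{\mathcal F}(P)\le1/q$.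
\end{proof}

In this coloring a $k$-path can fill a whole window but cannot reach the next one. A long path inside a window is useful only if its ends can be connected to the rest of an infinite path; Section~\ref{sec:regions} provides such connections.

\begin{example}[Two colors]\label{ex:two}
Theorem~\ref{thm:main} fails for $k=2$, where it would promise density $1$. Give $u\in[2^j,2^{j+1})$ the color red if $j$ is even and blue if $j$ is odd, and give an edge the color of its smaller end. Let $P$ be a red path and let $j$ be odd. A blue vertex below $2^{j+1}$ that lies on $P$ and is not an end of $P$ has two neighbors on $P$, both smaller and red. Each red vertex has at most two neighbors on $P$, so such blue vertices do not outnumber the red vertices below $2^{j+1}$. But below $2^{j+1}$ the blue vertices exceed the red ones by $2^j-2^{j-1}+2^{j-2}-\dots\ge2^{j-1}$. So $P$ misses at least $2^{j-1}-2$ vertices of $[n]$ whenever $2^{j+1}\le n<2^{j+3}$, and $\overline d(P)\le15/16$. The same argument with $j$ even applies to blue paths.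
\end{example}

Here a set of small red vertices is the only access of a red path to many blue vertices. Such bottleneck sets appear in the proof as the sets $H_\kappa$ of hubs.

\section{The constant in a model case}\label{sec:model}

For a finite nonempty set $V$, fixed by the context, we write $\|S\|=|S|/|V|$ for $S\subseteq V$, and $\int f$, $\int_S f$, $\iint f$ for integrals with respect to the uniform probability measure on $V$ or on $V\times V$.

Suppose that the coloring is as simple as in Example~\ref{ex:affine}: each color partitions the vertices into parts, edges of that color run only inside its parts, and every part can be traversed by a path of its color. Then any two vertices share a part, and the question is how small the parts can be. We answer it when all parts have the same size.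

\begin{proposition}\label{prop:model}
Let $V$ be a finite set with $k=q+1\ge2$ partitions, all of whose parts $S$ have $\|S\|=x<1$. If any two elements of $V$ lie in a common part, then $x\ge1/q$.
\end{proposition}

\begin{proof}
Let $r(s,t)$ be the number of partitions in which $s$ and $t$ lie in the same part. Then $1\le r\le k$, and $\int r(s,t)\,ds=kx$ for every $t$. The first moment alone gives $kx\ge1$, which is the bound $1/k$. For more we use the second moment. As $r(s,t)^2$ counts ordered pairs of parts $(S,S')$ with $s,t\in S\cap S'$, we have $\iint r^2=\sum_{S,S'}\|S\cap S'\|^2$. Pairs from the same partition contribute only when $S=S'$; each partition has $1/x$ parts, so these terms add up to $kx$. For an ordered pair of distinct partitions, the $1/x^2$ numbers $\|S\cap S'\|$ sum to $1$, so by the Cauchy--Schwarz inequality their squares sum to at least $x^2$. Thus $\iint r^2\ge kx+kqx^2$, and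
\[
0\le\iint(r-1)(k-r)=(k+1)kx-\iint r^2-k\le k\,(kx-qx^2-1)=k\,(qx-1)(1-x).
\]
Since $x<1$, we get $x\ge1/q$.
\end{proof}

In an affine plane every step is an equality: $r$ takes only the values $1$ and $k$, and two lines of different directions meet in a set of size $x^2=1/q^2$. For $k=3$ the inequality reads $(2x-1)(1-x)\ge0$, and the extremal object is a set of four points with its three perfect matchings.

A general coloring departs from the model in three ways. First, the parts are not given, and they must be defined so that paths found in different windows can be joined into one infinite path. Second, a part need not be traversable: a path may be able to cover only a subset $T$ of it, together with a number of further vertices limited by a bottleneck set $H\subseteq T$. Third, the sets $T$ have different sizes and do not cover all pairs, so that $r(s,t)=0$ occurs and $(r-1)(k-r)$ can be negative. We treat these difficulties in this order.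

\section{Ultrafilters and cores}\label{sec:cores}

Fix $k\ge3$, a sequence $\mathcal F$ and a $k$-edge-coloring of $K_{\mathbb N}$. Until the end of the proof we assume, for a contradiction, that
\begin{equation}\label{eq:assume}
d_{\mathcal F}(P)<1/q\quad\text{for every monochromatic path }P.
\end{equation}

An \emph{ultrafilter} on $\mathbb N$ is a family $W$ of nonempty subsets of $\mathbb N$ that is closed under supersets and finite intersections and contains $S$ or $\mathbb N\setminus S$ for every $S\subseteq\mathbb N$. It is \emph{nonprincipal} if it contains no finite set. All ultrafilters below are nonprincipal. We use three standard facts. If a member of $W$ is partitioned into finitely many sets, exactly one of them belongs to $W$. Every infinite subset of $\mathbb N$ belongs to some nonprincipal ultrafilter. Every bounded real sequence $(x_n)$ has a limit along $W$, namely the unique $x$ with $\{n:|x_n-x|<\delta\}\in W$ for all $\delta>0$; this limit is linear in the sequence and lies between $\liminf x_n$ and $\limsup x_n$.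

The density $d_{\mathcal F}$ is only subadditive, and we need to add up sizes of disjoint sets. So we fix an ultrafilter $\mathcal D$ and let $\mu(A)$ be the limit of $|A\cap F_n|/|F_n|$ along $\mathcal D$. Then $\mu$ is a finitely additive probability measure on all subsets of $\mathbb N$ with $\mu\le d_{\mathcal F}$, and it vanishes on finite sets because $|F_n|\to\infty$.

We think of an ultrafilter $W$ as a vertex at infinity, joined in color $i$ to the vertices of
\[
A_i(W)=\{v\in\mathbb N: N_i(v)\in W\}.
\]
The sets $N_1(v),\dots,N_k(v)$ partition $\mathbb N\setminus\{v\}\in W$, so $A_1(W),\dots,A_k(W)$ partition $\mathbb N$. Two vertices $u,v\in A_i(W)$ have infinitely many common $i$-neighbors, because $N_i(u)\cap N_i(v)\in W$. Hence a greedy $i$-path passes through all of $A_i(W)$, and since some $A_i(W)$ has $\mu\ge1/k$, a single ultrafilter gives the bound $1/k$. To do better we merge the sets $A_i(W)$ of all ultrafilters that one path can serve.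

Fix a color $i$. For $W,W'$ with $A_i(W)$ and $A_i(W')$ infinite, write $W\sim_iW'$ if for every finite set $Z$ there is an $i$-path from $A_i(W)$ to $A_i(W')$ that avoids $Z$. An $i$-walk suffices, since it contains an $i$-path with the same ends. The relation is symmetric, and it is reflexive because a vertex of $A_i(W)\setminus Z$ is a path. It is transitive: if $W\sim_iW'\sim_iW''$, then a path ending at $b\in A_i(W')$ and a path starting at $b'\in A_i(W')$, both avoiding $Z$, are joined through a vertex of the infinite set $N_i(b)\cap N_i(b')$ outside $Z$. An equivalence class $\kappa$ of $\sim_i$ is a \emph{class of color $i$}; classes of different colors count as different objects. The \emph{core} of $\kappa$ is the infinite set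
\[
A_\kappa=\bigcup_{W\in\kappa}A_i(W).
\]

\begin{lemma}\label{lem:core}
Let $\kappa,\lambda$ be classes of color $i$.
\begin{enumerate}
\item[(a)] If $u\ne v$ lie in $A_\kappa$ and $Z$ is a finite set with $u,v\notin Z$, then there is an $i$-path from $u$ to $v$ avoiding $Z$.
\item[(b)] Some $i$-path contains $A_\kappa$. Hence $\mu(A_\kappa)\le d_{\mathcal F}(A_\kappa)<1/q$.
\item[(c)] If for every finite $Z$ there is an $i$-walk from $A_\kappa$ to $A_\lambda$ avoiding $Z$, then $\kappa=\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u\in A_i(W)$ and $v\in A_i(W')$ with $W,W'\in\kappa$. Take an $i$-path $Q$ from $x\in A_i(W)$ to $y\in A_i(W')$ avoiding $Z\cup\{u,v\}$. The sets $N_i(u)\cap N_i(x)\in W$ and $N_i(y)\cap N_i(v)\in W'$ are infinite, so they contain distinct vertices $w,w'$ outside $Z\cup V(Q)\cup\{u,v\}$. The path $u,w,Q,w',v$ is as required.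

(b) Start at a vertex of $A_\kappa$. At each step use (a) to extend the path from its last vertex, which lies in $A_\kappa$, to the least unused vertex of $A_\kappa$, avoiding all other used vertices. The union of these paths contains $A_\kappa$, and \eqref{eq:assume} gives the bound.

(c) Let $W\in\kappa$, $W'\in\lambda$, let $Z$ be finite, and take a walk from $x\in A_\kappa$ to $y\in A_\lambda$ avoiding $Z$. Choose $u\in A_i(W)\setminus(Z\cup\{x\})$ and $v\in A_i(W')\setminus(Z\cup\{y\})$. By (a) we can join $u$ to $x$ and $y$ to $v$ avoiding $Z$. This gives an $i$-walk from $A_i(W)$ to $A_i(W')$ avoiding $Z$, so $W\sim_iW'$.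
\end{proof}

The next lemma is where the exact value $1/q$ first matters: $q$ sets of measure less than $1/q$ cannot cover $\mathbb N$, so each of the $k=q+1$ colors is needed at every ultrafilter.

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] $A_i(W)$ is infinite for every $W$ and every $i$. So every $W$ lies in a class of each color, and $\mu(A_i(W))<1/q$.
\item[(b)] If $\kappa\ne\lambda$ have the same color, then $A_\kappa\cap A_\lambda$ is finite.
\item[(c)] There are only finitely many classes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $A_i(W)$ is finite, the other $q$ sets $A_j(W)$ have total measure $1$, so one of them has $\mu\ge1/q$. This set is infinite, hence contained in a core, contrary to Lemma~\ref{lem:core}(b).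

(b) If the intersection is infinite, then for every finite $Z$ a vertex of $(A_\kappa\cap A_\lambda)\setminus Z$ is a walk as in Lemma~\ref{lem:core}(c).

(c) Otherwise there are distinct classes $\kappa_1,\kappa_2,\dots$ of one color $i$; pick $W_r\in\kappa_r$. By (b), $\sum_r\mu(A_{\kappa_r})\le1$, so $\mu(A_i(W_r))\to0$. Fix a color $j\ne i$. The $q-1$ colors other than $i,j$ have $\mu(A_l(W_r))<1/q$, so
\[
\mu(A_j(W_r))\ge1-\mu(A_i(W_r))-\frac{q-1}q\longrightarrow\frac1q .
\]
Thus for large $r$ the class of $W_r$ in color $j$ has a core of measure greater than $1/(q+1)$. By (b) at most $q$ classes of color $j$ have this property, so one class $\lambda$ of color $j$ contains $W_r$ for infinitely many $r$. Then $\mu(A_\lambda)\ge1/q$, contrary to Lemma~\ref{lem:core}(b).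
\end{proof}

Let $\mathcal K$ be the finite set of all classes.

\section{Regions}\label{sec:regions}

The cores of color $i$ need not cover $\mathbb N$, so they are not yet the parts of the model case. We want to assign to every vertex $t$ a class $\kappa_i(t)$ of each color $i$ such that $t$ has many $i$-neighbors in the core of $\kappa_i(t)$. The idea is that a large vertex $t$, seen from a long initial segment, looks like some ultrafilter $W_t$, and inherits its classes. For this to give many neighbors we need the sets $A_i(W)$ to be infinite uniformly in $W$, which follows by compactness.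

\begin{lemma}\label{lem:uniform}
For every $L$ there is $M$ such that $|A_i(W)\cap[M]|\ge L$ for all $W$ and all $i$.
\end{lemma}

\begin{proof}
Otherwise there is $L$ such that for every $M$ there are $W_M$ and $i_M$ with $|A_{i_M}(W_M)\cap[M]|<L$. Choose $i$ such that $J=\{M:i_M=i\}$ is infinite, and an ultrafilter $\mathcal U$ containing $J$. For $S\subseteq\mathbb N$ let $J(S)=\{M:S\in W_M\}$, and put $W=\{S:J(S)\in\mathcal U\}$. Since $J$ is monotone, $J(S\cap S')=J(S)\cap J(S')$, $J(\mathbb N\setminus S)=\mathbb N\setminus J(S)$, and $J(S)=\emptyset$ for finite $S$, the family $W$ is a nonprincipal ultrafilter. By Lemma~\ref{lem:finite}(a) there are distinct $u_1,\dots,u_L\in A_i(W)$. The set $J\cap J(N_i(u_1))\cap\dots\cap J(N_i(u_L))$ belongs to $\mathcal U$, so it contains some $M\ge\max_l u_l$. Then $u_1,\dots,u_L\in A_i(W_M)\cap[M]$ and $i_M=i$, a contradiction.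
\end{proof}

For $0\le M<t$, say that $t$ \emph{agrees with $W$ on $[M]$} if, for every $u\in[M]$, the edge $ut$ has the color $i$ with $u\in A_i(W)$. For $M=0$ this holds trivially. Let $g(t)$ be the largest $M<t$ such that $t$ agrees with some ultrafilter on $[M]$, and let $W_t$ be such an ultrafilter for $M=g(t)$. Let $\kappa_i(t)$ be the class of $W_t$ in color $i$, so that $A_i(W_t)\subseteq A_{\kappa_i(t)}$.

\begin{lemma}\label{lem:anchor}
For every $L$ there are $M\le M'$ such that every $t>M'$ has, for every color $i$, at least $L$ $i$-neighbors in $A_{\kappa_i(t)}\cap[M]$.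
\end{lemma}

\begin{proof}
Take $M$ from Lemma~\ref{lem:uniform}. Let $S$ be the set of $t>M$ that agree with no ultrafilter on $[M]$. Suppose that $S$ is infinite, and take $W\ni S$. For $u\in[M]$ let $i(u)$ be the color with $u\in A_{i(u)}(W)$. Then $S\cap\bigcap_{u\le M}N_{i(u)}(u)$ belongs to $W$, and any element of it lies in $S$ and agrees with $W$ on $[M]$, which is absurd. So $S$ is finite, and there is $M'\ge M$ with $g(t)\ge M$ for all $t>M'$. Such a $t$ is joined in color $i$ to all of $A_i(W_t)\cap[M]$, a subset of $A_{\kappa_i(t)}$ with at least $L$ elements.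
\end{proof}

\begin{lemma}\label{lem:regions}
There is a cofinite set $V_0\subseteq\mathbb N$ such that for all $s,t\in V_0$:
\begin{enumerate}
\item[(a)] if $s\neq t$ and $st$ has color $i$, then $\kappa_i(s)=\kappa_i(t)$;
\item[(b)] if $s\in A_\kappa$ and $\kappa$ has color $i$, then $\kappa_i(s)=\kappa$;
\item[(c)] there is a color $i$ with $s\in A_{\kappa_i(t)}$ and $\kappa_i(s)=\kappa_i(t)$; here $s=t$ is allowed.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix distinct classes $\kappa,\lambda$ of the same color $i$. By Lemma~\ref{lem:anchor} with $L=|Z|+1$, for each finite $Z$ every large $t$ has an $i$-neighbor in $A_{\kappa_i(t)}\setminus Z$.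

Consider the $i$-edges $st$ with $\kappa_i(s)=\kappa$ and $\kappa_i(t)=\lambda$. Suppose that infinitely many of them, $s_jt_j$, are pairwise disjoint. Given $Z$, for large $j$ the vertices $s_j,t_j$ lie outside $Z$ and have $i$-neighbors $x\in A_\kappa\setminus Z$ and $y\in A_\lambda\setminus Z$. The walks $x,s_j,t_j,y$ give $\kappa=\lambda$ by Lemma~\ref{lem:core}(c), a contradiction. So a greedy choice of disjoint such edges stops after finitely many steps, and the ends of the chosen edges form a finite set $Z_{\kappa\lambda}$ that meets all such edges.

Next suppose that infinitely many $s\in A_\kappa$ have $\kappa_i(s)=\lambda$. Given $Z$, a large such $s$ lies outside $Z$ and has an $i$-neighbor $y\in A_\lambda\setminus Z$, and the walks $s,y$ again give $\kappa=\lambda$. So these $s$ form a finite set $Z'_{\kappa\lambda}$.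

Delete $Z_{\kappa\lambda}\cup Z'_{\kappa\lambda}$ for the finitely many pairs $\kappa,\lambda$. The remaining set $V_0$ satisfies (a) and (b). For (c), the sets $A_i(W_t)$ partition $\mathbb N$, so $s\in A_i(W_t)\subseteq A_{\kappa_i(t)}$ for some $i$, and (b) gives $\kappa_i(s)=\kappa_i(t)$.
\end{proof}

For a class $\kappa$ of color $i$, the \emph{region} of $\kappa$ is $R_\kappa=\{t\in V_0:\kappa_i(t)=\kappa\}$. The regions of color $i$ partition $V_0$, no $i$-edge joins two of them, and $A_\kappa\cap V_0\subseteq R_\kappa$. The regions are the parts of the model case. Part (c) is stronger than the statement that $s$ and $t$ share a region: it gives a shared region in which $s$ lies in the core, and another, possibly different, in which $t$ does.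

\section{Paths inside a window}\label{sec:windows}

\subsection{A uniform gap}

A path of color $i$ can collect the whole core $A_\kappa$. By Lemma~\ref{lem:anchor} it can also absorb a bounded number of $i$-paths lying far out in $R_\kappa$, since their ends have fresh neighbors in the core. For a class $\kappa$ of color $i$, an integer $c\ge1$ and a finite set $X$, let $M_\kappa(c,X,n)$ be the maximum of
\[
\bigl|(A_\kappa\cap F_n)\cup V(P_1)\cup\dots\cup V(P_{c'})\bigr|
\]
over all families of $c'$ disjoint $i$-paths, $0\le c'\le c$, with all vertices in $(R_\kappa\cap F_n)\setminus X$. Assumption \eqref{eq:assume} is a strict inequality for each path separately. A diagonal construction turns it into a gap that does not depend on $c$; this matters because $c$ will later be chosen in terms of the gap.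

\begin{lemma}\label{lem:gap}
There is $\gamma_0>0$ such that for every $c$ there is a finite set $X$ with $M_\kappa(c,X,n)<(1/q-\gamma_0)|F_n|$ for all $\kappa\in\mathcal K$ and all large $n$.
\end{lemma}

\begin{proof}
Suppose not. Then for every $r\ge1$ there is $c$ such that for every finite $X$ some class $\kappa$ satisfies
\begin{equation}\label{eq:rich}
M_\kappa(c,X,n)\ge(1/q-1/r)|F_n|\quad\text{for infinitely many }n.
\end{equation}
We first remove the dependence of $\kappa$ on $X$ and $r$. Fix $r$ and $c$, and take $X=[1],[2],\dots$. Since $\mathcal K$ is finite, one class $\kappa(r)$ occurs for arbitrarily long segments, and since $M_\kappa(c,X,n)$ does not increase when $X$ grows, $\kappa(r)$ works for every finite $X$. One class $\kappa$ equals $\kappa(r)$ for infinitely many $r$, and a class that works for $r$ works for all smaller $r$. So there is $\kappa$, of color $i$ say, such that for every $r$ there is $c_r$ for which \eqref{eq:rich} holds with $c=c_r$ and every finite $X$.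

We build finite $i$-paths $Q_1,Q_2,\dots$, each extending the previous one at its last vertex and each ending in $A_\kappa$, and indices $n_1<n_2<\cdots$. Let $Q_1$ be a vertex of $A_\kappa$. Given $Q_r$, let $c=c_r$, take $M\le M'$ from Lemma~\ref{lem:anchor} for $L=|V(Q_r)|+2c$, enlarge $M'$ so that $V(Q_r)\subseteq[M']$, and put $X=[M']$. Choose $n_r$ larger than the earlier indices and paths $P_1,\dots,P_{c'}$ that witness \eqref{eq:rich} for $n=n_r$. These paths avoid $X$. Each end $t$ of each $P_j$ has $t>M'$ and $\kappa_i(t)=\kappa$, so it has at least $2c$ $i$-neighbors in $(A_\kappa\cap X)\setminus V(Q_r)$. Choosing greedily, we find distinct vertices $x_j,x'_j$ $(j\le c')$ in this set such that $x_j,P_j,x'_j$ is an $i$-path. The path $Q_r$, the paths $x_j,P_j,x'_j$, and the vertices of $A_\kappa\cap F_{n_r}$ on none of them are finitely many disjoint pieces, and every end to be linked lies in $A_\kappa$. By Lemma~\ref{lem:core}(a) we link them one after another, starting from the last vertex of $Q_r$; each link avoids all vertices of the pieces and of the earlier links except its own two ends. The result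 $Q_{r+1}$ ends in $A_\kappa$ and has $|V(Q_{r+1})\cap F_{n_r}|\ge(1/q-1/r)|F_{n_r}|$. The union of the $Q_r$ is an $i$-path with $d_{\mathcal F}\ge1/q$, contrary to \eqref{eq:assume}.
\end{proof}

\subsection{What stops a few paths from covering more}

Lemma~\ref{lem:gap} says that few paths cannot cover much of a region. We need the structural reason. Let $G$ be a graph on $U$ and let $H\subseteq T\subseteq U$ be such that every edge has both ends in $T$ or an end in $H$. Then all neighbors of a vertex of $U\setminus T$ lie in $H$, so a path $P$ contains at most $|V(P)\cap H|+1$ vertices of $U\setminus T$, and $c$ disjoint paths together with any subset of $T$ cover at most $|T|+|H|+c$ vertices. Lemma~\ref{lem:cover} below shows that, up to small errors, this is the only obstruction. Its proof uses two standard tools.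

For disjoint nonempty vertex sets $C,C'$ of a graph, the \emph{density} $d(C,C')$ is the number of edges between them divided by $|C||C'|$. The pair is \emph{$\delta$-regular} if $|d(S,S')-d(C,C')|\le\delta$ for all $S\subseteq C$, $S'\subseteq C'$ with $|S|\ge\delta|C|$, $|S'|\ge\delta|C'|$. The \emph{regularity lemma} states: for every $\delta>0$ there are $p_0,N_1$ such that for every graph on a set $V$ of $N\ge N_1$ vertices and every partition of $V$ into at most three parts there is a partition $V=V_*\cup V_1\cup\dots\cup V_p$ with $1/\delta\le p\le p_0$, $|V_*|\le\delta N$ and $|V_1|=\dots=|V_p|$, such that each $V_j$ $(j\ge1)$ lies inside one of the given parts and all but at most $\delta p^2$ pairs $V_i,V_j$ are $\delta$-regular.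

From \emph{linear programming} we use that a linear program and its dual, if both are feasible, have equal optimal values; that a linear function on a nonempty compact polytope attains its maximum at a vertex; and that a vertex of a polytope in $\mathbb R^e$ satisfies $e$ linearly independent defining constraints with equality.

Inside a dense regular pair, depth-first search finds an almost spanning path.

\begin{lemma}\label{lem:dfs}
Let $s\ge1$ be an integer and let $G$ be a bipartite graph with sides $X,Y$, $|X|=|Y|$, in which there is an edge between any subset of $X$ and any subset of $Y$ that both have at least $s$ elements. Then $G$ has a path, possibly empty, that misses at most $4s$ vertices.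
\end{lemma}

\begin{proof}
We keep a partition of $X\cup Y$ into a set $S$ of finished vertices, a path $P$, and a set $S'$ of untouched vertices. At the start $S'=X\cup Y$. If $P$ is empty, move a vertex of $S'$ to $P$. Otherwise, if the last vertex of $P$ has a neighbor in $S'$, move this neighbor to the end of $P$; if it has none, move the last vertex to $S$. A vertex enters $S$ only when it has no neighbor in $S'$, and $S'$ only shrinks, so there is never an edge between $S$ and $S'$. The quantity $|S'|-|S|$ falls by one at each step, from $2|X|$ to $-2|X|$, so at some moment $|S|=|S'|=z$.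

Suppose $z\ge2s$. One side contains at least $s$ vertices of $S$; say $|S\cap X|\ge s$. Then $|S'\cap Y|\le s-1$, so $|S'\cap X|\ge z-s+1\ge s$. This gives $|S\cap Y|\le s-1$ and $|S\cap X|\ge z-s+1$. Therefore
\[
|(S\cup S')\cap X|-|(S\cup S')\cap Y|\ge2(z-s+1)-2(s-1)\ge4 .
\]
As $|X|=|Y|$, the left side equals $|V(P)\cap Y|-|V(P)\cap X|$, which is at most $1$ because $P$ alternates between the sides. So $z<2s$, and $P$ misses $2z\le4s$ vertices.
\end{proof}

\begin{lemma}\label{lem:cover}
For every $\varepsilon>0$ there are $c,N_0$ with the following property. If $|V|=N\ge N_0$, $A\subseteq U\subseteq V$, and $G$ is a graph on $U$, then there are sets $H\subseteq T\subseteq U$ with $A\subseteq T$ such that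
\begin{enumerate}
\item[(i)] all but at most $\varepsilon N^2$ edges of $G$ have both ends in $T$ or at least one end in $H$;
\item[(ii)] there are at most $c$ disjoint paths $P_j$ in $G$ with $\bigl|A\cup\bigcup_jV(P_j)\bigr|\ge|T|+|H|-\varepsilon N$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $\varepsilon<1$. Let $\delta=\varepsilon/8$ and apply the regularity lemma to $G$, viewed as a graph on $V$, and the partition $\{A,U\setminus A,V\setminus U\}$. Call $V_1,\dots,V_p$ \emph{clusters} and let $\ell$ be their size, so $p\ell\le N$. Let $\Gamma$ be the graph on the clusters inside $U$ whose edges are the $\delta$-regular pairs of density at least $3\delta$. An edge of $G$ that is not in a pair of $\Gamma$ meets $V_*$ (at most $\delta N^2$ edges), lies inside a cluster (at most $p\ell^2/2\le N^2/(2p)\le\delta N^2/2$), lies in an irregular pair (at most $\delta p^2\ell^2\le\delta N^2$), or lies in a pair of density below $3\delta$ (at most $3\delta\ell^2p^2/2\le\frac32\delta N^2$). In total there are at most $4\delta N^2\le\varepsilon N^2$ such edges.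

The set $A$ counts as covered anyway, so the paths should gain vertices of $U\setminus A$. Let $\mathcal A$ and $\mathcal B$ be the sets of clusters inside $A$ and inside $U\setminus A$, and for an edge $e=CC'$ of $\Gamma$ let $w(e)=|\{C,C'\}\cap\mathcal B|$. Consider the weighted fractional matching problem and its dual:
\begin{align*}
&\text{maximize }\sum_ew(e)f(e)&&\text{subject to } f\ge0,\quad\sum_{e\ni C}f(e)\le1\ \text{ for all }C\in\mathcal A\cup\mathcal B;\\
&\text{minimize }\sum_C\psi_C&&\text{subject to }\psi\ge0,\quad\psi_C+\psi_{C'}\ge w(CC')\ \text{ for all }CC'\in E(\Gamma).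
\end{align*}
Both are feasible ($f=0$, $\psi=1$), so they have a common optimal value $\omega$. A primal optimum will give the paths, and an integral dual optimum will give $T$ and $H$.

\emph{The sets $T$ and $H$.} Let $\psi$ be optimal. Put $\sigma_C=\psi_C$ for $C\in\mathcal A$ and $\sigma_C=\psi_C-1$ for $C\in\mathcal B$. The constraints become $\sigma\ge0$ on $\mathcal A$, $\sigma\ge-1$ on $\mathcal B$, and $\sigma_C+\sigma_{C'}\ge0$ on every edge. For $\lambda\in(0,1)$ let $\sigma^\lambda_C$ be $1$ if $\sigma_C\ge\lambda$, $-1$ if $\sigma_C\le-\lambda$, and $0$ otherwise. Then $\sigma^\lambda$ is feasible: it is nonnegative on $\mathcal A$, and if $CC'$ is an edge with $\sigma_C\le-\lambda$, then $\sigma_{C'}\ge\lambda$. For $\lambda$ uniform in $(0,1)$ the mean of $\sigma^\lambda_C$ is $\min(\sigma_C,1)$, both for $\sigma_C\ge0$ and for $-1\le\sigma_C<0$. So the mean of $\sum_C\sigma_C^\lambda$ is at most $\sum_C\sigma_C$, and some $\sigma^\lambda$ is optimal. We may thus assume that $\sigma$ takes values in $\{-1,0,1\}$. Let $T$ be the union of $A$ and all clusters with $\sigma_C\ge0$, and let $H$ be the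 union of all clusters with $\sigma_C=1$. For an edge $CC'$ of $\Gamma$, either both values are nonnegative and $C\cup C'\subseteq T$, or one is $-1$, the other is $1$, and that cluster lies in $H$. This proves (i). A cluster $C\in\mathcal A$ contributes $\ell\psi_C$ to $|H|$, and a cluster $C\in\mathcal B$ with $\psi_C\in\{0,1,2\}$ contributes $\ell\psi_C$ to $|T\setminus A|+|H|$. So $|T|+|H|=|A|+\ell\omega$.

\emph{The paths.} Each edge of $\Gamma$ that we use costs about $4\delta\ell$ missed vertices, so we can afford $p$ edges but not $p^2$. Let $f$ be an optimal vertex of the primal polytope. Among $|E(\Gamma)|$ linearly independent tight constraints at most $p$ are cluster constraints, so $f(e)>0$ for at most $p$ edges. For each such $e=CC'$ choose $X_e\subseteq C$ and $Y_e\subseteq C'$ of size $\lfloor f(e)\ell\rfloor$; the cluster constraints allow all these sets to be disjoint. Let $s=\lceil\delta\ell\rceil$. By regularity, subsets of $X_e$ and $Y_e$ of size at least $s$ have density at least $2\delta>0$, so Lemma~\ref{lem:dfs} gives a path in $G[X_e,Y_e]$ that misses at most $4s$ vertices. It covers at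 least $w(e)\lfloor f(e)\ell\rfloor-4s\ge w(e)f(e)\ell-2-4s$ vertices of $U\setminus A$. Using $s\le\delta\ell+1$, the nonempty paths among these, at most $c:=p_0$ in number, cover at least $\ell\omega-4\delta N-6p_0$ vertices of $U\setminus A$. Since $4\delta=\varepsilon/2$, (ii) holds once $N\ge\max(N_1,12p_0/\varepsilon)$.
\end{proof}

\section{Configurations}\label{sec:config}

We collect what remains of the coloring inside one large window.

\begin{definition}\label{def:config}
Let $\gamma,\varepsilon\ge0$. A \emph{$(\gamma,\varepsilon)$-configuration} consists of a finite nonempty set $V$, a finite index set $\mathcal K$ whose elements have colors in $[k]$, and sets $H_\kappa\subseteq T_\kappa\subseteq U_\kappa\subseteq V$ for $\kappa\in\mathcal K$, such that for each color $i$ the sets $U_\kappa$ of color $i$, some of which may be empty, partition $V$, and: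
\begin{enumerate}
\item[(P1)] $\|T_\kappa\|+\|H_\kappa\|\le1/q-\gamma$ for all $\kappa$;
\item[(P2)] for all $s,t\in V$, including $s=t$, there is $\kappa$ with $s\in T_\kappa$ and $t\in U_\kappa$;
\item[(P3)] at most $\varepsilon|V|^2$ ordered pairs are exceptional, where $(s,t)$ is \emph{exceptional} if there is no $\kappa$ with $s,t\in T_\kappa$ and no $\kappa$ with $s,t\in U_\kappa$ and $\{s,t\}\cap H_\kappa\ne\emptyset$.
\end{enumerate}
\end{definition}

We write $\kappa_i(v)$ for the index of color $i$ with $v\in U_{\kappa_i(v)}$, and $D_\kappa=U_\kappa\setminus T_\kappa$. Being exceptional is symmetric in $s$ and $t$, and by (P2) no pair $(s,s)$ is exceptional. An affine plane with $U_\kappa=T_\kappa$ the lines and $H_\kappa=\emptyset$ is a $(0,0)$-configuration, so every argument below must use $\gamma>0$.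

\begin{proposition}\label{prop:config}
Assume \eqref{eq:assume} and let $\gamma=\gamma_0/2$. For every $\varepsilon>0$ there is a $(\gamma,\varepsilon)$-configuration whose index set is the set $\mathcal K$ of classes, with $V\subseteq V_0$ and $U_\kappa=R_\kappa\cap V$.
\end{proposition}

\begin{proof}
Let $\varepsilon'=\min(\varepsilon/(2|\mathcal K|),\gamma_0/4)$, take $c,N_0$ from Lemma~\ref{lem:cover} for $\varepsilon'$, and $X$ from Lemma~\ref{lem:gap} for this $c$. For large $n$ let $V=(F_n\cap V_0)\setminus X$ and $N=|V|$. Then $|F_n|-N$ is bounded, so $N\to\infty$ and $|F_n|/N\to1$. For each class $\kappa$, of color $i$, apply Lemma~\ref{lem:cover} with $U=U_\kappa=R_\kappa\cap V$, $A=A_\kappa\cap V$, and $G$ the graph of $i$-edges inside $U_\kappa$. This gives $H_\kappa\subseteq T_\kappa\subseteq U_\kappa$ with $A_\kappa\cap V\subseteq T_\kappa$.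

(P1) The paths in Lemma~\ref{lem:cover}(ii) are admissible in the definition of $M_\kappa(c,X,n)$, so $|T_\kappa|+|H_\kappa|\le M_\kappa(c,X,n)+\varepsilon'N<(1/q-\gamma_0)|F_n|+\gamma_0N/4$. For large $n$ this is at most $(1/q-\gamma_0/2)N$.

(P2) Lemma~\ref{lem:regions}(c) gives $i$ with $s\in A_{\kappa_i(t)}\cap V\subseteq T_{\kappa_i(t)}$, and $t\in U_{\kappa_i(t)}$.

(P3) Let $(s,t)$ be exceptional, so $s\ne t$, and let $i$ be the color of $st$. By Lemma~\ref{lem:regions}(a), $st$ is an edge of the graph belonging to $\kappa=\kappa_i(s)=\kappa_i(t)$, and it is one of the at most $\varepsilon'N^2$ edges excluded in Lemma~\ref{lem:cover}(i). So there are at most $2|\mathcal K|\varepsilon'N^2\le\varepsilon N^2$ exceptional ordered pairs.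
\end{proof}

For $v\in V$ let $D(v)$ be the set of colors $i$ with $v\in D_{\kappa_i(v)}$, and let $\nu(v)=|D(v)|$. The indices $\kappa$ with $v\in T_\kappa$ are exactly the $\kappa_i(v)$ with $i\notin D(v)$. By (P2) with $s=t=v$ there is at least one, so $0\le\nu(v)\le q$.

The hypothesis $k\ge3$ has played no role so far; it enters in the three cases $q=2$, $q\ge4$, $q=3$ that follow.

\section{Three colors}\label{sec:three}

Let $q=2$. The inequality of Section~\ref{sec:moment} is not what we use here (see the start of Section~\ref{sec:five}). Instead we show that each color has a single region, and then count directly. The tool is the following consequence of Lemma~\ref{lem:core}(b): two sets of measure less than $1/2$ cannot cover the cofinite set $V_0$, so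
\begin{equation}\label{eq:O}
V_0\not\subseteq A_\kappa\cup A_\lambda\quad\text{for any classes }\kappa,\lambda\text{, equal or not, of any colors.}
\end{equation}
For $s,t\in V_0$ we say that $s$ and $t$ \emph{share} color $i$ if $\kappa_i(s)=\kappa_i(t)$. By Lemma~\ref{lem:regions}(c), applied in both orders,
\begin{equation}\label{eq:only}
\text{if $s,t$ share color $i$ and no other color, then } s,t\in A_{\kappa_i(s)}.
\end{equation}

\begin{lemma}\label{lem:single}
If $q=2$, then $\kappa_1,\kappa_2,\kappa_3$ are constant on $V_0$.
\end{lemma}

\begin{proof}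
\emph{Step 1: some $\kappa_i$ is constant.} Suppose not. Let $X$ be a nonempty region of color $3$ and let $Y=V_0\setminus X\ne\emptyset$. A vertex of $X$ and a vertex of $Y$ do not share color $3$, so for such a pair, in either order, the color supplied by Lemma~\ref{lem:regions}(c) is $1$ or $2$; in particular they share color $1$ or $2$. From now on we use only this fact, \eqref{eq:O}, and that $\kappa_1,\kappa_2$ are not constant. All of this is symmetric in $X,Y$ and in the colors $1,2$.

\emph{Case A: some vertex shares the same color, $1$ or $2$, with all vertices of the opposite side.} By symmetry we may assume that this vertex lies in $X$ and the color is $1$, so $Y\subseteq R_\kappa$ for a class $\kappa$ of color $1$. Since $\kappa_1$ is not constant, $X\setminus R_\kappa\ne\emptyset$. A vertex of $X\setminus R_\kappa$ shares only color $2$ with each vertex of $Y$. So $Y\subseteq R_\lambda$ for a class $\lambda$ of color $2$, and \eqref{eq:only} gives $Y\cup(X\setminus R_\kappa)\subseteq A_\lambda$. For $s\in X\cap R_\kappa$ and any $t\in Y$, Lemma~\ref{lem:regions}(c) gives $s\in A_{\kappa_1(t)}=A_\kappa$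 or $s\in A_{\kappa_2(t)}=A_\lambda$. Thus $V_0\subseteq A_\kappa\cup A_\lambda$, contrary to \eqref{eq:O}.

\emph{Case B: there is no such vertex.} Call $(\kappa_1(v),\kappa_2(v))$ the \emph{type} of $v$; the types of a vertex of $X$ and a vertex of $Y$ agree in at least one coordinate. Fix $s\in X$ of type $(\kappa,\lambda)$. There are $t_1,t_2\in Y$ such that $t_1$ does not share color $2$ with $s$ and $t_2$ does not share color $1$ with $s$. Their types are $(\kappa,\lambda')$ and $(\kappa',\lambda)$ with $\lambda'\ne\lambda$ and $\kappa'\ne\kappa$. A type that agrees with both of these in some coordinate is $(\kappa,\lambda)$ or $(\kappa',\lambda')$: if the first coordinate is $\kappa$, comparison with $t_2$ forces $\lambda$; if not, comparison with $t_1$ forces $\lambda'$, and then comparison with $t_2$ forces $\kappa'$. So $X=X_1\cup X_2$, where $X_1$ has type $(\kappa,\lambda)$ and $X_2$ has type $(\kappa',\lambda')$. Here $X_2\ne\emptyset$, since otherwise $t_1$ shares color $1$ with all of $X$. Now compare $t\in Y$ with $X_1$ and $X_2$: if its first coordinate is $\kappa$, then $X_2$ forces $\lambda'$;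 if not, $X_1$ forces $\lambda$, and then $X_2$ forces $\kappa'$. So $Y=Y_1\cup Y_2$, where $Y_1\ni t_1$ has type $(\kappa,\lambda')$ and $Y_2\ni t_2$ has type $(\kappa',\lambda)$. The four nonempty sets $X_1,X_2,Y_1,Y_2$ are arranged like the points of the affine plane over $\mathbb F_2$. Pairs in $X_1\times Y_1$ and pairs in $X_2\times Y_2$ share only color $1$, so \eqref{eq:only} gives $X_1\cup Y_1\subseteq A_\kappa$ and $X_2\cup Y_2\subseteq A_{\kappa'}$, contrary to \eqref{eq:O}.

\emph{Step 2: all $\kappa_i$ are constant.} Say $\kappa_1$ is constant with value $\kappa^1$. The set $E=V_0\setminus A_{\kappa^1}$ is nonempty by \eqref{eq:O}. For $s,t\in E$ the color from Lemma~\ref{lem:regions}(c) is not $1$, so $s,t$ share color $2$ or $3$. Then $\kappa_2$ or $\kappa_3$ is constant on $E$. Indeed, suppose $x,y\in E$ do not share color $2$, so they share color $3$. A vertex $z\in E$ that does not share color $3$ with $x$ does not share it with $y$ either, so it shares color $2$ with both, which is impossible. Exchanging the colors $2,3$ if necessary, let $\kappa_2$ be constant on $E$ with value $\kappa^2$.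

By \eqref{eq:O} there is $w\in V_0\setminus(A_{\kappa^1}\cup A_{\kappa^2})$, and $w\in E$. For any $t\in V_0$ take $i$ with $w\in A_{\kappa_i(t)}$ and $\kappa_i(w)=\kappa_i(t)$. Then $w\in A_{\kappa_i(w)}$, which excludes $i=1$ and $i=2$. So $\kappa_3(t)=\kappa_3(w)$ for all $t$, and $\kappa_3$ is constant with some value $\kappa^3$. Finally take $w'\in V_0\setminus(A_{\kappa^1}\cup A_{\kappa^3})$. For every $t$ the color $i$ with $w'\in A_{\kappa_i(t)}$ and $\kappa_i(w')=\kappa_i(t)$ is $2$, so $\kappa_2$ is constant.
\end{proof}

\begin{proposition}\label{prop:three}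
Let $q=2$ and $\varepsilon<2\gamma$. There is no $(\gamma,\varepsilon)$-configuration in which each color has only one nonempty set $U_\kappa$.
\end{proposition}

\begin{proof}
Write $T_i,H_i,D_i$ for the sets of the index of color $i$ with $U_\kappa=V$. By (P2), $T_1\cup T_2\cup T_3=V$, so $\sum\|T_i\|\ge1$. Summing (P1) gives $\sum\|T_i\|+\sum\|H_i\|\le\frac32-3\gamma$. Hence
\[
\sum\|H_i\|\le\tfrac12-3\gamma,\qquad\int\nu=\sum\|D_i\|=3-\sum\|T_i\|\ge\tfrac32+3\gamma+\sum\|H_i\|.
\]
Since $\nu\le2$, we have $\int\nu\le1+\|\{\nu=2\}\|$, so $\|\{\nu=2\}\|\ge\frac12+\sum\|H_i\|$. Thus the vertices $v$ with $\nu(v)=2$ and $v\notin H_1\cup H_2\cup H_3$ have measure at least $\frac12$. Let $v$ be such a vertex, with $v\in T_i\cap D_j\cap D_l$ and $\{i,j,l\}=\{1,2,3\}$. If $(v,t)$ is not exceptional, then $t\in T_i$ or $t$ lies in some $H_h$; as $H_i\subseteq T_i$, we get $t\in T_i\cup H_j\cup H_l$. This set has measure at most $(\frac12-\gamma)+(\frac12-3\gamma)=1-4\gamma$. So the exceptional pairs have measure at least $\frac12\cdot4\gamma>\varepsilon$, contrary to (P3).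
\end{proof}

\section{The second-moment inequality}\label{sec:moment}

Fix a $(\gamma,\varepsilon)$-configuration with $\gamma>0$. We repeat the computation of Proposition~\ref{prop:model} with the sets $T_\kappa$ as parts. Let
\[
r(s,t)=|\{\kappa:s,t\in T_\kappa\}|,\qquad\text{so that}\qquad0\le r(s,t)\le k-\nu(t).
\]

\subsection{Deficits and bad pairs}

We measure each vertex against the affine plane, where every set $T_\kappa$ has size $1/q$. For $v\in V$ and a color $i$ let
\[
z_i(v)=\begin{cases}\|T_{\kappa_i(v)}\|,&i\notin D(v),\\0,&i\in D(v),\end{cases}\qquad y_i(v)=\frac1q-z_i(v),\qquad\eta(v)=\sum_{i\notin D(v)}y_i(v).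
\]
So $z_i(v)$ is the size of the set $T_\kappa$ of color $i$ containing $v$, if there is one, and $y_i(v)$ is its deficit. By (P1), $y_i\ge\gamma$ for all $i$, and $\eta\ge\gamma$ because $\nu\le q$. The total deficit is $Y=\sum_iy_i=\nu/q+\eta$. The quantity $\eta$ is the slack that will produce the contradiction.

A pair $\{s,t\}$ is \emph{bad} if $r(s,t)=0$; by (P2), $s\ne t$. If a bad pair is not exceptional, then there is $\kappa$ with $s,t\in U_\kappa$ and one of the two vertices in $H_\kappa\subseteq T_\kappa$; as $r(s,t)=0$, the other lies in $D_\kappa$. We fix such a $\kappa$ for each unordered pair and call the vertex in $H_\kappa$ the \emph{hub} and the vertex in $D_\kappa$ the \emph{end} of the pair. For $v\in V$, consider the vertices $t$ with $\{v,t\}$ bad. Let $B(v)$ be their measure, and split it as $B=B_h+B_d+B_e$, where $B_h(v)$, $B_d(v)$, $B_e(v)$ are the measures of those $t$ for which $v$ is the hub, $v$ is the end, or the pair is exceptional. Each pair with a hub is counted once from its hub and once from its end, so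
\begin{equation}\label{eq:balance}
\int B_h=\int B_d,\qquad\int B_e\le\varepsilon .
\end{equation}

\begin{lemma}\label{lem:local}
At every vertex of $V$:
\begin{enumerate}
\item[(a)] $B_d\le1/q-\eta$, and in particular $\eta\le1/q$;
\item[(b)] $B_h+2B_d\le\nu/q$;
\item[(c)] $1\le(k-\nu)/q-\eta+B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $t\in V$, write $T_i=T_{\kappa_i(t)}$ and $H_i=H_{\kappa_i(t)}$, and let $\tau=\sum_{i\in D(t)}\|T_i\|$ and $\chi=\sum_{i\in D(t)}\|H_i\|$. The hub of a pair with end $t$ lies in $H_i$ for some $i\in D(t)$, so $B_d\le\chi$.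

(a) By (P2) the sets $T_1,\dots,T_k$ cover $V$, so $\sum_i(1/q-\|T_i\|)\le k/q-1=1/q$. The terms with $i\notin D(t)$ add up to $\eta$, and by (P1) the terms with $i\in D(t)$ add up to at least $\chi$. So $B_d\le\chi\le1/q-\eta$.

(b) If $\{s,t\}$ is bad, then (P2) gives $i$ with $s\in T_i$, and $t\notin T_i$ since $r(s,t)=0$; so $i\in D(t)$. Hence $B\le\tau$. By (P1), $\tau+\chi\le\nu/q$. Therefore $B_h+B_d\le\tau\le\nu/q-\chi\le\nu/q-B_d$.

(c) We have $1-B=\|\{s:r(s,t)\ge1\}\|\le\int r(s,t)\,ds=\sum_{i\notin D(t)}\|T_i\|=(k-\nu)/q-\eta$.
\end{proof}

\subsection{The inequality}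

For $0\le\nu\le q$ put
\[
\beta_\nu=\nu(q-\nu)+\frac{\nu(\nu-2)}q+\frac{\nu^2}{q(q+1)},\qquad c_\nu=q-1-\nu+\frac{2\nu(q+2)}{q(q+1)}-\frac1{q+1}.
\]

\begin{proposition}\label{prop:ineq}
For every real $\theta$,
\begin{equation}\label{eq:main}
0\ge\int\Bigl[\frac{\beta_\nu}q+c_\nu\,\eta-(k-\nu-\theta)B_h-(k-\nu+\theta)B_d\Bigr]-k\varepsilon .
\end{equation}
\end{proposition}

In the model situation $\nu=0$ everywhere, Lemma~\ref{lem:local}(b) gives $B_h=B_d=0$, and \eqref{eq:main} reads $c_0\int\eta\le k\varepsilon$, which is absurd for small $\varepsilon$ since $c_0>0$. In general a vertex with $\nu>0$ brings a gain $\beta_\nu/q$ and a loss from its bad pairs. The parameter $\theta$, available by \eqref{eq:balance}, moves part of the loss from the hubs to the ends.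

\begin{proof}
Since $r(s,t)\le k-\nu(t)$, we sharpen the factor $k-r$ of the model case to $k-\nu(t)-r$. The product $(r-1)(k-\nu(t)-r)$ is nonnegative when $r\ge1$ and equals $-(k-\nu(t))$ when $r=0$. Let $\zeta=\sum_iz_i=k/q-Y$, so that $\int r(s,t)\,ds=\zeta(t)$. Expanding the product as $(k-\nu(t)+1)r-r^2-(k-\nu(t))$ and integrating over $s$ and $t$, we get
\begin{equation}\label{eq:first}
\int(k-\nu+1)\zeta-\iint r^2-\int(k-\nu)\ge-\int(k-\nu)B .
\end{equation}

\emph{Lower bound for the second moment.} As before, $\iint r^2=\sum_{\kappa,\lambda}\|T_\kappa\cap T_\lambda\|^2$. Let $\bar z_i=\int z_i=\sum_{\kappa}\|T_\kappa\|^2$, the sum over $\kappa$ of color $i$. Distinct sets $T_\kappa$ of one color are disjoint, so the pairs of equal color contribute $\sum_i\bar z_i=\int\zeta$. For $\kappa$ of color $i$ and $\lambda$ of color $j\ne i$, the sizes now vary, and we replace the Cauchy--Schwarz inequality by $x^2\ge2xg-g^2$ with $x=\|T_\kappa\cap T_\lambda\|$ and $g=\|T_\kappa\|\|T_\lambda\|$; this is tight when $x=g$, as in the affine plane. Summing over such $\kappa,\lambda$, we have $\sum xg=\int z_iz_j$,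 because $z_iz_j$ equals $g$ on $T_\kappa\cap T_\lambda$ and vanishes outside these intersections, and $\sum g^2=\bar z_i\bar z_j$. So
\[
\iint r^2\ge\int\zeta+\Sigma,\qquad\Sigma=\sum_{i\ne j}\Bigl(2\int z_iz_j-\bar z_i\bar z_j\Bigr),
\]
where sums over $i\ne j$ run over ordered pairs. Since $\zeta-1=1/q-Y$, \eqref{eq:first} gives
\begin{equation}\label{eq:second}
\int(k-\nu)\Bigl(\frac1q-Y+B\Bigr)\ge\Sigma .
\end{equation}

\emph{Passing to deficits.} Let $\bar y_i=\int y_i$, so $\bar z_i=1/q-\bar y_i$ and $\sum_i\bar y_i=\int Y$. The term of $\Sigma$ for $(i,j)$ equals $q^{-2}-q^{-1}(\bar y_i+\bar y_j)+2\int y_iy_j-\bar y_i\bar y_j$. There are $kq$ ordered pairs, and each $\bar y_i$ occurs in the linear part of $2q$ of them, so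
\[
\Sigma=\frac kq-2\int Y+2\int\sum_{i\ne j}y_iy_j-\sum_{i\ne j}\bar y_i\bar y_j .
\]
Here $\sum_{i\ne j}y_iy_j=Y^2-\sum_iy_i^2$. Two applications of the Cauchy--Schwarz inequality give
\[
\sum_{i\ne j}\bar y_i\bar y_j=\Bigl(\sum_i\bar y_i\Bigr)^2-\sum_i\bar y_i^2\le\Bigl(1-\frac1k\Bigr)\Bigl(\int Y\Bigr)^2\le\frac q{q+1}\int Y^2 .
\]
Insert these into \eqref{eq:second} and move everything to one side. The constant terms give $k/q-(k-\nu)/q=\nu/q$, the coefficient of $Y$ is $k-\nu-2=q-1-\nu$, and that of $Y^2$ is $2-\frac q{q+1}=\frac{q+2}{q+1}$. So
\[
0\ge\int\Bigl[\frac\nu q+(q-1-\nu)Y+\frac{q+2}{q+1}Y^2-2\sum_iy_i^2-(k-\nu)B\Bigr].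
\]

\emph{Substituting $Y=\nu/q+\eta$.} The $\nu$ colors in $D(v)$ have $y_i=1/q$, and the others have nonnegative $y_i$ with sum $\eta$, so $\sum_iy_i^2\le\nu/q^2+\eta^2$. The terms free of $\eta$ and $B$ are
\[
\frac{\nu(q-\nu)}q+\frac{(q+2)\nu^2}{(q+1)q^2}-\frac{2\nu}{q^2}=\frac{\beta_\nu}q,
\]
since $\frac{q+2}{q(q+1)}=\frac1q+\frac1{q(q+1)}$. The coefficient of $\eta$ is $q-1-\nu+\frac{2\nu(q+2)}{q(q+1)}$, and that of $\eta^2$ is $\frac{q+2}{q+1}-2=-\frac q{q+1}$. By Lemma~\ref{lem:local}(a), $\eta^2\le\eta/q$, so the $\eta^2$ term is at least $-\eta/(q+1)$, and the terms in $\eta$ are together at least $c_\nu\eta$. Finally write $B=B_h+B_d+B_e$, use $\int(k-\nu)B_e\le k\varepsilon$, and add $\theta\int(B_h-B_d)=0$.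
\end{proof}

The function $c_\nu$ is affine in $\nu$, with $c_0=q-1-\frac1{q+1}$ and $c_q=\frac{q+2}{q+1}$. So $c_\nu\ge1$ for $0\le\nu\le q$ when $q\ge3$. Also $\beta_0=0$, $\beta_1=\beta_q=q-1-\frac1{q+1}$, and $\beta_\nu\ge\nu(q-\nu)\ge0$ for $2\le\nu\le q$.

\section{Five or more colors}\label{sec:five}

The simplest way to use \eqref{eq:main} is to show that at every vertex the gain covers the loss. Write $b_h=qB_h$ and $b_d=qB_d$. By Lemma~\ref{lem:local}, $(b_h,b_d)$ lies in the polygon
\[
\Pi_\nu=\{b_h\ge0,\ b_d\ge0,\ b_h+2b_d\le\nu,\ b_d\le1\},
\]
and we want $(k-\nu-\theta)b_h+(k-\nu+\theta)b_d\le\beta_\nu$ on $\Pi_\nu$. For $\nu=1$, the vertex $(1,0)$ requires $\theta\ge1+\frac1{q+1}$ and the vertex $(0,\frac12)$ requires $\theta\le q-2-\frac2{q+1}$. These are compatible exactly when $q\ge3+\frac3{q+1}$, that is, when $q\ge4$. This is why $q=2$ and $q=3$ are treated separately. We take the smallest admissible $\theta$.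

\begin{proposition}\label{prop:five}
Let $q\ge4$ and $\varepsilon<\gamma/(q+1)$. There is no $(\gamma,\varepsilon)$-configuration.
\end{proposition}

\begin{proof}
Let $\theta=1+\frac1{q+1}$. We claim that on $\Pi_\nu$
\[
\ell_\nu(b_h,b_d):=\Bigl(q-\nu-\frac1{q+1}\Bigr)b_h+\Bigl(q+2-\nu+\frac1{q+1}\Bigr)b_d\le\beta_\nu .
\]
As $\ell_\nu$ is linear, it suffices to check the vertices of $\Pi_\nu$. At the origin, $\ell_\nu=0\le\beta_\nu$; this settles $\nu=0$, where $\Pi_0$ is a point. For $\nu=1$ the other vertices are $(1,0)$ and $(0,\frac12)$, which were checked above. For $\nu\ge2$ they are $(\nu,0)$, $(\nu-2,1)$ and $(0,1)$.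

At $(\nu,0)$ we have $\ell_\nu=\nu(q-\nu)-\frac\nu{q+1}\le\beta_\nu$.

Let $2\le\nu\le q-1$. The coefficient of $b_h$ is positive, so $\ell_\nu(0,1)\le\ell_\nu(\nu-2,1)=(\nu-1)(q-\nu)+2-\frac{\nu-3}{q+1}$, and
\[
\beta_\nu-\ell_\nu(\nu-2,1)=q-2-\nu+\frac{\nu-3}{q+1}+\frac{\nu(\nu-2)}q+\frac{\nu^2}{q(q+1)} .
\]
For $q=4$ this is $-\frac15+\frac15=0$ if $\nu=2$ and $-1+\frac34+\frac9{20}=\frac15$ if $\nu=3$. For $q\ge5$ we drop the last term and use $\nu-3\ge-1$ and $\nu^2-(q+2)\nu\ge-(q+2)^2/4$; the expression is at least
\[
q-2-\frac1{q+1}-\frac{(q+2)^2}{4q}=\frac34q-3-\frac1q-\frac1{q+1}\ge\frac34-\frac15-\frac16>0 .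
\]

Let $\nu=q$. The coefficient of $b_h$ is negative, so $\ell_q(q-2,1)\le\ell_q(0,1)=2+\frac1{q+1}$, and this is at most $\beta_q=q-1-\frac1{q+1}$ because $q\ge3+\frac2{q+1}$.

By the claim, the integrand in \eqref{eq:main} is at least $c_\nu\eta\ge\gamma$. So $0\ge\gamma-(q+1)\varepsilon>0$, a contradiction.
\end{proof}

\section{Four colors}\label{sec:four}

Let $q=3$. No $\theta$ makes the pointwise inequality true. We take $\theta=\frac12$, the largest value allowed by the vertex $(0,\frac12)$, so that the inequality holds at almost all vertices that are not hubs. At hubs it can fail by a bounded amount. But hubs are expensive: by (P1), a large $H_\kappa$ forces $T_\kappa$ to be small, which raises $\eta$ at every vertex of $T_\kappa$. We charge the failure to this slack.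

\begin{proposition}\label{prop:four}
Let $q=3$, $\gamma>0$ and $\varepsilon=\gamma^2/100$. There is no $(\gamma,\varepsilon)$-configuration.
\end{proposition}

\begin{proof}
Here $k=4$, $c_\nu=\frac74-\frac\nu6\in[\frac54,\frac74]$, and $\beta_\nu/3=0,\frac7{12},\frac79,\frac7{12}$ for $\nu=0,1,2,3$. With $\theta=\frac12$, inequality \eqref{eq:main} reads
\begin{equation}\label{eq:q3}
\int c_\nu\eta\le\int\Bigl(\ell-\frac{\beta_\nu}3\Bigr)+4\varepsilon,\qquad\ell=\Bigl(\frac72-\nu\Bigr)B_h+\Bigl(\frac92-\nu\Bigr)B_d .
\end{equation}
Let $\mathcal H=\{v:B_h(v)>0\}$.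

\emph{Vertices outside $\mathcal H$.} Here $B_h=0$. If $\nu=0$, then $B_d=0$ by Lemma~\ref{lem:local}(b), and $\ell=0=\beta_0$. If $\nu=1$, then $B_d\le\frac16$ and $\ell\le\frac7{12}=\beta_1/3$. If $\nu\ge2$, parts (c) and (a) of Lemma~\ref{lem:local} give $1\le\frac23-\eta+(\frac13-\eta)+B_e$, so $B_e\ge2\eta\ge2\gamma$. Since $\int B_e\le\varepsilon$, such vertices have measure at most $\varepsilon/(2\gamma)$, and at them $\ell\le\frac52\cdot\frac13<1$. So the vertices outside $\mathcal H$ contribute at most $\varepsilon/(2\gamma)$ to $\int(\ell-\beta_\nu/3)$.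

\emph{Vertices in $\mathcal H$.} Here $\nu\ge1$ by Lemma~\ref{lem:local}(b). We use $B_h+2B_d\le\nu/3$ and $B_d\le\frac13$:
\begin{align*}
\nu=1:&\quad\ell=\tfrac52B_h+\tfrac72B_d\le\tfrac52(B_h+2B_d)\le\tfrac56, &&\ell-\tfrac13\beta_1\le\tfrac{18}{72}, &&\tfrac16c_1=\tfrac{19}{72};\\
\nu=2:&\quad\ell=\tfrac32B_h+\tfrac52B_d\le\tfrac32(B_h+2B_d)\le1, &&\ell-\tfrac13\beta_2\le\tfrac{16}{72}, &&\tfrac16c_2=\tfrac{17}{72};\\
\nu=3:&\quad\ell=\tfrac12(B_h+2B_d)+\tfrac12B_d\le\tfrac23, &&\ell-\tfrac13\beta_3\le\tfrac6{72}, &&\tfrac16c_3=\tfrac{15}{72}.
\end{align*}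
The largest of the ratios $\frac{18}{19},\frac{16}{17},\frac6{15}$ is the first, so $\ell-\beta_\nu/3\le\frac{18}{19}\cdot\frac{c_\nu}6$ on $\mathcal H$.

\emph{Charging.} We claim that $\int c_\nu\eta\ge\frac16\int_{\mathcal H}c_\nu$. Every vertex of $\mathcal H$ is the hub of some pair, so it lies in some $H_\kappa$. Assign it to one such $\kappa$, and let $\mathcal H_\kappa\subseteq H_\kappa\subseteq T_\kappa$ be the set assigned to $\kappa$. Put $s_\kappa=\frac13-\|T_\kappa\|$; by (P1), $\|\mathcal H_\kappa\|\le s_\kappa$. Since $\eta(v)=\sum_{\kappa:\,v\in T_\kappa}s_\kappa$, we have $\int c_\nu\eta=\sum_\kappa s_\kappa\int_{T_\kappa}c_\nu$, and it suffices to show for each $\kappa$, with $s=s_\kappa$, that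
\[
s\int_{T_\kappa}c_\nu\ge\frac16\int_{\mathcal H_\kappa}c_\nu .
\]
If $s\ge\frac16$, this holds because $\mathcal H_\kappa\subseteq T_\kappa$ and $c_\nu>0$. If $s<\frac16$, then $\|T_\kappa\setminus\mathcal H_\kappa\|\ge\frac13-2s$, and $\frac54\le c_\nu\le\frac74$ gives
\[
s\int_{T_\kappa\setminus\mathcal H_\kappa}c_\nu\ge s\Bigl(\frac13-2s\Bigr)\frac54=\Bigl(\frac16-s\Bigr)\frac{5s}2\ge\Bigl(\frac16-s\Bigr)\frac{7s}4\ge\Bigl(\frac16-s\Bigr)\int_{\mathcal H_\kappa}c_\nu .
\]
Adding $s\int_{\mathcal H_\kappa}c_\nu$ to both sides gives the required inequality.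

Combining the three estimates with \eqref{eq:q3}, we get $\int c_\nu\eta\le\frac{18}{19}\int c_\nu\eta+\frac\varepsilon{2\gamma}+4\varepsilon$. Since $c_\nu\eta\ge\frac54\gamma$, and $\gamma\le\frac13$ by (P1),
\[
\frac{5\gamma}{76}\le\frac\varepsilon{2\gamma}+4\varepsilon=\frac\gamma{200}+\frac{\gamma^2}{25}\le\frac\gamma{200}+\frac\gamma{75},
\]
which is false because $\frac1{200}+\frac1{75}=\frac{11}{600}<\frac5{76}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume \eqref{eq:assume} and let $\gamma=\gamma_0/2>0$. Proposition~\ref{prop:config} gives a $(\gamma,\varepsilon)$-configuration with $U_\kappa=R_\kappa\cap V$ for every $\varepsilon>0$. If $q\ge4$, take $\varepsilon<\gamma/(q+1)$ and apply Proposition~\ref{prop:five}. If $q=3$, take $\varepsilon=\gamma^2/100$ and apply Proposition~\ref{prop:four}. If $q=2$, each color has only one nonempty region by Lemma~\ref{lem:single}; take $\varepsilon<2\gamma$ and apply Proposition~\ref{prop:three}. In each case we have a contradiction, so some monochromatic path $P$ has $d_{\mathcal F}(P)\ge1/q=1/(k-1)$.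
\end{proof}

\begin{thebibliography}{1}

\bibitem{DL}
A.~Nicholas Day and Allan Lo, \emph{Upper density of monochromatic paths in edge-coloured infinite complete graphs and bipartite graphs}, arXiv:2201.08767 (2022).

\end{thebibliography}
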